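# Doubling counting tables: the extreme bases of Faure's permutations

## 1. A counting table that doubles

Start from the one-entry list $\omega_1=(0)$ and apply two rules again and again. The first rule turns a list of length $b$ into one of length $2b$: replace each entry $v$ by the two consecutive entries $v,\ v+b$. The second rule turns the list of length $2b$ into one of length $2b+1$: raise all entries $\ge b$ by one and insert the freed value $b$ exactly in the middle. Throughout, $[P]\in\{0,1\}$ is the indicator of a statement $P$.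

**Definition 1 (the lists).** Put $\omega_1=(0)$. For $b\ge1$,
$$\omega_{2b}(2i+j)=\omega_b(i)+jb\qquad(0\le i<b,\ j\in\{0,1\}),$$
and $\omega_{2b+1}(i)=\omega_{2b}(i)+[\omega_{2b}(i)\ge b]$ for $0\le i<b$, $\ \omega_{2b+1}(b)=b$, $\ \omega_{2b+1}(i)=\omega_{2b}(i-1)+[\omega_{2b}(i-1)\ge b]$ for $b<i\le 2b$.

Each $\omega_b$ is a permutation of $\{0,\dots,b-1\}$ with $\omega_b(0)=0$. For example
$$\omega_2=(0,1),\quad \omega_3=(0,1,2),\quad \omega_4=(0,2,1,3),\quad \omega_5=(0,3,2,1,4),\quad \omega_6=(0,3,1,4,2,5),\quad \omega_7=(0,4,1,3,5,2,6).$$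

**Definition 2 (the counting table).** For $0\le k,h\le b$ let
$$A_b(k,h)=\#\{0\le i<k:\ \omega_b(i)<h\},\qquad D_b(k,h)=A_b(k,h)-\frac{hk}b.\tag{1}$$
We call $k$ the *count* and $h$ the *position*. The *range* of row $k$ is $\max_hD_b(k,h)-\min_hD_b(k,h)$.

So $D_b(k,h)$ compares the number of values below $h$ among the first $k$ entries with the proportional share $hk/b$. For $b=5$ and $k=2$ the entries are $0,3$, and $5D_5(2,h)$ for $h=0,\dots,5$ is $0,3,1,-1,2,0$: the range of this row is $\frac45$.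

Everything below rests on the fact that the table of $2b$ or $2b+1$ is assembled from two rows of the table of $b$.

**Lemma 3 (doubling).** Let $N=2b+\varepsilon$ with $\varepsilon\in\{0,1\}$ and $0\le k\le N$; if $\varepsilon=1$ assume also $k\le b$. For $0\le h,g\le b$,
$$A_N(k,h)=A_b(\lceil\tfrac k2\rceil,h),\qquad A_N(k,b+\varepsilon+g)=\lceil\tfrac k2\rceil+A_b(\lfloor\tfrac k2\rfloor,g).\tag{2}$$

*Proof.* Let $\varepsilon=0$. Among the first $k$ indices there are $\lceil\frac k2\rceil$ even ones $2i$, carrying the values $\omega_b(i)<b$, and $\lfloor\frac k2\rfloor$ odd ones $2i+1$, carrying the values $b+\omega_b(i)\ge b$. For $h\le b$ only the even indices can contribute. For the position $b+g$ all even indices contribute, and an odd one does when $\omega_b(i)<g$. Let $\varepsilon=1$. All indices used satisfy $i<k\le b$, and there $\omega_N(i)=\omega_{2b}(i)+[\omega_{2b}(i)\ge b]$. Hence $\omega_N(i)<h\iff\omega_{2b}(i)<h$ for $h\le b$,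 and $\omega_N(i)<b+1+g\iff\omega_{2b}(i)<b+g$. So the counts are those of $\omega_{2b}$. $\square$

Positions $h\le b$ are called *lower*, positions $b+\varepsilon+g$ *upper*, and the *residue* is $h$, respectively $g$. If $\varepsilon=0$, the position $b$ may be read as lower with residue $b$ or upper with residue $0$; both readings give $\lceil k/2\rceil$. For instance, in $\omega_5$ (so $b=2$) the position $3$ is upper with residue $0$, and (2) gives $A_5(2,3)=1+A_2(1,0)=1$, in agreement with the first two entries $0,3$.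

## 2. The numbers $d_b$ and the two extreme bases

The table is a tool for computing the following quantities. For a permutation $\sigma$ of $\{0,\dots,b-1\}$, $b\ge2$, $h\in\{0,\dots,b-1\}$ and $k\in\{1,\dots,b\}$, let $A([0,h/b[;k;\sigma)=\#\{1\le i\le k:\sigma(i-1)<h\}$ and $A([h/b,1[;k;\sigma)=\#\{1\le i\le k:\sigma(i-1)\ge h\}$. For $x\in[\frac{k-1}b,\frac kb[$ put
$$\varphi_{b,h}^{\sigma}(x)=\begin{cases}A([0,h/b[;k;\sigma)-hx,&0\le h\le\sigma(k-1),\\(b-h)x-A([h/b,1[;k;\sigma),&\sigma(k-1)<h<b,\end{cases}\tag{3}$$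
extended with period $1$. Let $\psi_b^{\sigma,+}=\max_h\varphi^\sigma_{b,h}$, $\psi_b^{\sigma,-}=\max_h(-\varphi^\sigma_{b,h})$, $\psi^\sigma_b=\psi_b^{\sigma,+}+\psi_b^{\sigma,-}$ and $d_b^\sigma=\max_x\psi_b^\sigma(x)$. The permutations $\omega_b$ of Definition 1 are those of the algorithm of Faure. (The algorithm starts at $\omega_2=(0,1)$; we only added $\omega_1$, and the two rules applied to it give $\omega_2$ and $\omega_3$.) Write $d_b$, $\psi_b$, $\varphi_{b,h}$ for $\sigma=\omega_b$. We use $\log$ for the natural logarithm, $\log_2$ for the base-2 one, and $\|z\|$ for the distance from $z$ to the nearest integer.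

Cut the integers into blocks $B_n=\{b:2^{n-1}\le b\le2^n-1\}$ and let $b_n=2^n-1$ be the last element of the block. The question is: for which $b$ in a block is $d_b/\log b$ smallest, and for which is it largest? Florian Pausinger, "On the intriguing search for good permutations", arXiv:1806.05508 (2018), conjectured for all $n\ge4$ that the minimum is at $b_{min}=2^{n-1}+2^{n-4}=9\cdot2^{n-4}$ and the maximum at $b_n$. The conjecture is true.

**Theorem 1.** Let $n\ge4$, $b_{min}=9\cdot2^{n-4}$, $b_n=2^n-1$. For all $b\in B_n$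
$$\frac{d_{b_{min}}}{\log b_{min}}\le\frac{d_b}{\log b}\le\frac{d_{b_n}}{\log b_n},\tag{4}$$
with equality on the left only for $b=b_{min}$ and on the right only for $b=b_n$. Moreover $d_{b_{min}}=\frac{n-1}3$ and
$$\frac n2-\frac13-\frac1{6b_n}\le d_{b_n}\le\frac n2-\frac13,\tag{5}$$
with equality on the right if $n$ is even.

**Corollary 2.** For all $b\ge2$: $\frac1{\log9}\le\frac{d_b}{\log b}\le\frac1{2\log2}$, with equality only for $b=9$, respectively $b=2$. Also $\liminf_b\frac{d_b}{\log b}=\frac1{3\log2}$ and $\limsup_b\frac{d_b}{\log b}=\frac1{2\log2}$.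

Roughly, one binary digit of $b$ contributes between $\frac13$ and $\frac12$ to $d_b$. The theorem asks for control of the bounded error on top of this.

## 3. Interpolated rows and the half-turn symmetry

**Step 1: $d_b$ is the largest range of a row.** This step removes the continuous variable. Let $bx=m+\theta$ with $0\le m<b$, $0\le\theta\le1$, and $a_m(h)=[\omega_b(m)<h]$, which is nondecreasing in $h$. Then
$$\varphi_{b,h}(x)=A_b(m,h)+\theta\,a_m(h)-hx.\tag{6}$$
Let first $\theta<1$, so that $k=m+1$ in (3). If $h\le\omega_b(m)$, then $A_b(m+1,h)=A_b(m,h)$ and (6) is the definition. If $h>\omega_b(m)$, then $A_b(m+1,h)=A_b(m,h)+1$, so the number of values $\ge h$ among the first $m+1$ entries is $m+1-A_b(m,h)-1=m-A_b(m,h)$, and the definition gives $(b-h)x-m+A_b(m,h)=m+\theta-hx-m+A_b(m,h)$, as claimed. At $\theta=1$ formula (6) gives $A_b(m+1,h)-h\frac{m+1}b$, the value that the next interval gives at its left end (and $0$ at $x=1$). So $\varphi_{b,h}$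 is the continuous piecewise linear interpolation of the values $D_b(k,h)$ at the points $k/b$. For $h=0$ it is $0$, and (6) with $h=b$ gives $m+\theta-bx=0$ too, so the position $h=b$ may be included in all maxima and minima.

Now $\psi_b=\max_{h,h'}(\varphi_{b,h}-\varphi_{b,h'})$ is a maximum of linear functions on each $[\frac kb,\frac{k+1}b]$, hence convex there. So its maximum is attained at some $\frac kb$, where $\psi_b(\frac kb)$ is the range of row $k$. Thus $d_b$ is the largest range of a row. Since $D_b(1,1)=1-\frac1b$ and $D_b(1,0)=0$,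
$$d_b\ge1-\tfrac1b .\tag{7}$$

**Step 2: symmetry.** This step halves the number of rows to consider. We claim $\omega_b(b-1-i)=b-1-\omega_b(i)$, by induction on $b$. For $2b$:
$$\omega_{2b}(2b-1-(2i+j))=\omega_{2b}(2(b-1-i)+(1-j))=b-1-\omega_b(i)+(1-j)b=2b-1-\omega_{2b}(2i+j).$$
For $N=2b+1$ and $i<b$, the entry $\omega_N(2b-i)$ comes from $v=\omega_{2b}(2b-1-i)=2b-1-\omega_{2b}(i)$. If $\omega_{2b}(i)<b$, then $v\ge b$ and $\omega_N(2b-i)=v+1=2b-\omega_N(i)$. If $\omega_{2b}(i)\ge b$, then $v<b$ and $\omega_N(2b-i)=v=2b-(\omega_{2b}(i)+1)=2b-\omega_N(i)$. The center is fixed.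

Substituting $i\mapsto b-1-i$, we get $A_b(b-k,b-h)=\#\{i\ge k:\omega_b(i)\ge h\}=(b-k)-(h-A_b(k,h))$. Hence
$$D_b(b-k,b-h)=D_b(k,h),\tag{8}$$
and only the rows $k\le b/2$ matter for $d_b$. Also $\psi_b(1-x)=\psi_b(x)$.

## 4. One doubling, seen by $\varphi$

**Step 3: the even step.** We express $\varphi_{2b}$ through $\varphi_b$. Let $bx=m+\theta$. If $\theta\le\frac12$, then $2bx=2m+2\theta$, and the entry at index $2m$ is $\omega_b(m)$. By (6) and (2),
$$\varphi_{2b,h}(x)=A_b(m,h)+2\theta a_m(h)-hx=\varphi_{b,h}(x)+\theta a_m(h)\quad(h\le b),$$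
$$\varphi_{2b,b+g}(x)=m+A_b(m,g)+2\theta-(b+g)x=A_b(m,g)+\theta-gx=\varphi_{b,g}(x)+\theta(1-a_m(g)).$$
If $\theta\ge\frac12$, the index is $2m+1$ with entry $b+\omega_b(m)$ and the fraction is $2\theta-1$. Then the lower value is $A_b(m+1,h)-hx=\varphi_{b,h}(x)+(1-\theta)a_m(h)$. The upper value is $m+1+A_b(m,g)+(2\theta-1)a_m(g)-(m+\theta)-gx=\varphi_{b,g}(x)+(1-\theta)(1-a_m(g))$. In both cases the added amount is $\|bx\|$ or $0$, and each residue realizes both $\varphi_b$ and $\varphi_b+\|bx\|$ (one in each half), and nothing else. Hence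
$$\psi_{2b}(x)=\psi_b(x)+\|bx\|,\qquad d_{2b}\le d_b+\tfrac12.\tag{9}$$
At the points of the grid of $2b$ this reads as follows, with residue $\gamma$. At an odd count $2l+1$, $x'=\frac{2l+1}{2b}$,
$$\text{lower: }\varphi_{b,\gamma}(x')+\tfrac12a_l(\gamma),\qquad\text{upper: }\varphi_{b,\gamma}(x')+\tfrac12(1-a_l(\gamma)).\tag{E1}$$
At an even count $2l$,
$$D_{2b}=D_b(l,\gamma)\quad\text{in both halves.}\tag{E2}$$

**Step 4: the odd step.** Let $N=2b+1$, $k\le b$, $x=\frac kN$. Then $bx=\frac{k-x}2$ and $(b+1)x=k-bx$. If $k=2l+1$, put $\theta=\frac{1-x}2$, so that $bx=l+\theta$ and $(b+1)x=l+1-\theta$. By (2) the lower value is $A_b(l,\gamma)+a_l(\gamma)-\gamma x$, and the upper value is $l+1+A_b(l,\gamma)-(l+1-\theta)-\gamma x$. By (6),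
$$\text{lower: }D_N=\varphi_{b,\gamma}(x)+(1-\theta)a_l(\gamma),\qquad\text{upper: }D_N=\varphi_{b,\gamma}(x)+\theta(1-a_l(\gamma)).\tag{O1}$$
If $k=2l$, then $bx=l-\frac x2$, so $\frac lb-x=\frac x{2b}$ and $(b+1)x=l+\frac x2$, and (2) gives
$$\text{lower: }D_N=D_b(l,\gamma)+\frac\gamma b\cdot\frac x2,\qquad\text{upper: }D_N=D_b(l,\gamma)-\Bigl(1-\frac\gamma b\Bigr)\frac x2.\tag{O2}$$

## 5. The rows for $b\le15$

By (9), starting from $\psi_1=0$, the powers of two have $\psi_{2^n}(x)=\sum_{j<n}\|2^jx\|$. So $d_2=\frac12$, $d_4=\frac14+\frac12=\frac34$ (at $x=\frac14$) and $d_8=\frac38+\frac14+\frac12=\frac98$ (at $x=\frac38$; the other rows $k=1,2,4$ give $\frac78,\frac34,\frac12$).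

For odd $b$ we print the numbers $b\,D_b(k,h)=bA_b(k,h)-kh$ for $h=1,\dots,b-1$ and $2\le k\le b/2$. At $h=0$ the value is $0$, and it must be included in the range. Row $k=1$ is always $b-1,b-2,\dots,1$, of range $b-1$. Ranges are also multiplied by $b$.

- $b=3$: only row $1$. $d_3=\frac23$.
- $b=5$, $\omega_5=(0,3,2,1,4)$. $k=2$: $3,1,-1,2$ (range $4$). $d_5=\frac45$.
- $b=7$, $\omega_7=(0,4,1,3,5,2,6)$. $k=2$: $5,3,1,-1,4,2$ (range $6$); $k=3$: $4,8,5,2,6,3$ (range $8$). $d_7=\frac87$.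
- $b=9$, $\omega_9=(0,5,2,7,4,1,6,3,8)$. $k=2$: $7,5,3,1,-1,6,4,2$ (range $8$); $k=3$: $6,3,9,6,3,9,6,3$ (range $9$); $k=4$: $5,1,6,2,-2,3,-1,4$ (range $8$). $d_9=1$.
- $b=11$, $\omega_{11}=(0,6,3,9,2,5,8,1,7,4,10)$. $k=2$: $9,7,5,3,1,-1,8,6,4,2$ (range $10$); $k=3$: $8,5,2,10,7,4,12,9,6,3$ (range $12$); $k=4$: $7,3,-1,6,2,-2,5,1,-3,4$ (range $10$); $k=5$: $6,1,7,13,8,3,9,4,-1,5$ (range $14$). $d_{11}=\frac{14}{11}$.
- $b=13$, $\omega_{13}=(0,7,3,10,1,8,6,4,11,2,9,5,12)$. $k=2$: $11,9,7,5,3,1,-1,10,8,6,4,2$ (range $12$); $k=3$: $10,7,4,14,11,8,5,15,12,9,6,3$ (range $15$); $k=4$: $9,5,1,10,6,2,-2,7,3,-1,8,4$ (range $12$); $k=5$: $8,16,11,19,14,9,4,12,7,2,10,5$ (range $19$); $k=6$: $7,14,8,15,9,3,-3,4,11,5,12,6$ (range $18$). $d_{13}=\frac{19}{13}$.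
- $b=15$, $\omega_{15}=(0,8,4,12,1,9,3,7,11,5,13,2,10,6,14)$. $k=2$: $13,11,9,7,5,3,1,-1,12,10,8,6,4,2$ (range $14$); $k=3$: $12,9,6,3,15,12,9,6,18,15,12,9,6,3$ (range $18$); $k=4$: $11,7,3,-1,10,6,2,-2,9,5,1,-3,8,4$ (range $14$); $k=5$: $10,20,15,10,20,15,10,5,15,10,5,0,10,5$ (range $20$); $k=6$: $9,18,12,6,15,9,3,-3,6,15,9,3,12,6$ (range $21$); $k=7$: $8,16,9,17,25,18,11,4,12,20,13,6,14,7$ (range $25$). $d_{15}=\frac53$.

The remaining even bases follow from (9). At even counts of $2b$ the range is at most $d_b$ by (E2), and at odd counts it is $\frac12$ plus the range of the average of two neighboring rows of $b$.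

For $b=6$: the row averages over $3$ are $(1,\frac12)$ at $x=\frac16$ and $(\frac32,\frac32)$ at $x=\frac12$, so $\psi_3=\frac13,\frac12$ there and $d_6=\frac12+\frac12=1$ (even counts give at most $\frac23$); in particular $\psi_6(\frac12)=1$. For $b=12$: $\psi_{12}=\psi_3+\|3x\|+\|6x\|$. At $x=\frac1{12},\frac3{12},\frac5{12}$ we have $\|3x\|+\|6x\|=\frac34$. Interpolating the rows $(0,0),(2,1),(1,2)$ over $3$ gives $\psi_3=\frac16,\frac12,\frac7{12}$. So $d_{12}=\frac34+\frac7{12}=\frac43$, the even counts giving at most $d_6=1$.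

For $b=10$: row $3$ of $b=5$ is row $2$ reversed, by (8). The averages of consecutive rows are half of $(4,3,2,1)$, half of $(7,4,1,3)$, half of $(5,0,0,5)$, so $5\psi_5=2,\ 3.5,\ 2.5$ and $d_{10}=\frac12+\frac7{10}=\frac65$, the even counts giving at most $\frac45$. For $b=14$: the averages of consecutive rows of $b=7$ have ranges $3,\ 5.5,\ 5.5$, and for rows $3,4$ the average is $3.5,7,3.5,3.5,7,3.5$, of range $7$. So $d_{14}=\frac12+1=\frac32$, the even counts giving at most $\frac87$.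

This settles the block $n=4$ by hand. The ratios $d_b/\log b$ for $b=8,\dots,15$, truncated, are $0.541,\ 0.455,\ 0.521,\ 0.530,\ 0.536,\ 0.569,\ 0.568,\ 0.615$: the minimum is at $9$, the maximum at $15$.

## 6. The upper bound $d_{9\cdot2^m}\le\frac m3+1$

**Lemma 4.** For $m\ge0$, $d_{9\cdot2^m}\le\frac m3+1$.

*Proof.* By (9) repeatedly, $\psi_{9\cdot2^m}(x)=\psi_9(x)+\sum_{j<m}\|2^j\cdot9x\|$. The point is that two consecutive terms of the sum cannot both be large:
$$2\|z\|+\|2z\|\le1 .\tag{10}$$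
Indeed, with $y=\|z\|$, the left side is $4y$ for $y\le\frac14$ and $2y+1-2y=1$ for $\frac14\le y\le\frac12$. Hence $3\|z\|=(2\|z\|+\|2z\|)+(\|z\|-\|2z\|)$ gives $\|z\|\le\frac13+\frac13(\|z\|-\|2z\|)$. Summing over $z=2^j9x$ and telescoping, the sum is at most $\frac m3+\frac13\|9x\|$. It remains to show $\psi_9+\frac13\|9x\|\le1$.

On each half of $[\frac k9,\frac{k+1}9]$ this function is convex, so we check the points $\frac k9$ and the midpoints. At $\frac k9$ it is $\psi_9\le d_9=1$. At the midpoints the averages of the neighboring rows are half of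
$$8,7,6,5,4,3,2,1;\quad15,12,9,6,3,9,6,3;\quad13,8,12,7,2,15,10,5;\quad11,4,15,8,1,12,5,7;\quad9,0,9,0,0,9,0,9,$$
for rows $(0,1),(1,2),(2,3),(3,4),(4,5)$, row $5$ being row $4$ reversed. So $9\psi_9=4,\ 7.5,\ 7.5,\ 7.5,\ 4.5$ there, and symmetrically for the other half. The value is therefore at most $\frac{7.5}9+\frac16=1$. $\square$

## 7. Paths through the prefixes of $N$

For the lower bound we have to find, in the table of every $N$, a row with a large range. We descend through the binary expansion of $N$ and choose the count and the position together, digit by digit.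

From here to the end of Section 10, $2^r\le N<2^{r+1}$ with $r\ge3$, $\rho=N/2^r$, and
$$N=2^r+\sum_{i=0}^{r-1}\varepsilon_i2^{r-1-i},\qquad S_j=\sum_{i\ge j}(-1)^i\varepsilon_i .$$
Sums over $i\ge j$ run over $j\le i\le r-1$. The *prefix of level $i$* is $c_i=\lfloor N/2^{r-i}\rfloor$; so $c_0=1$, $c_{i+1}=2c_i+\varepsilon_i$, $c_r=N$. For $N=13$, written $1101$, we have $r=3$, $(\varepsilon_0,\varepsilon_1,\varepsilon_2)=(1,0,1)$, $(c_0,\dots,c_3)=(1,3,6,13)$, $S_0=2$.

**Definition 5 (path).** A path from level $u$ consists of $k_u,h_u\in[0,c_u]$ and signs $\tau_u,\dots,\tau_{r-1}\in\{\pm1\}$, with $k_{i+1}=2k_i+\tau_i$ and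
$$h_{i+1}=h_i\ \text{ if }\tau_i=-1,\qquad h_{i+1}=h_i+c_i+\varepsilon_i\ \text{ if }\tau_i=+1 .$$
So $\tau_i=-1$ goes to the lower half and $\tau_i=+1$ to the upper half, with residue $h_i$; hence $0\le h_i\le c_i$. The path is *valid* if
$$0\le k_i\le c_i\ (i\ge u),\qquad k_{i+1}\le c_i\ \text{ whenever }\varepsilon_i=1 .\tag{V}$$

Put $k=k_r$, $h=h_r$, $x=k/N$, $e_i=k_i-c_ix$, $A_0=A_{c_u}(k_u,h_u)$, $p(+1)=\frac13$, $p(-1)=\frac23$.

**Lemma 6 (path lemma).** For a valid path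
$$D_N(k,h)=A_0-h_ux-p(\tau_u)e_u+\frac{r-u}3-\frac x3\sum_{i=u}^{r-1}\tau_i\varepsilon_i+\frac13\sum_{j>u:\ \tau_j=\tau_{j-1}}\tau_je_j .\tag{11}$$
If $u=r$, then $e_u=0$ and (11) is read as $D_N(k,h)=A_0-h_ux$.

*Proof.* Let $V_i=A_{c_i}(k_i,h_i)-h_ix$. We apply (2) with $b=c_i$ and count $2k_i+\tau_i$; this is allowed by (V). If $\tau_i=-1$, the rounded-up half of the count is $k_i$ and the position is lower, so $V_{i+1}=V_i$. If $\tau_i=+1$, the two halves of the count are $k_i+1$ and $k_i$, so $V_{i+1}=V_i+k_i+1-(c_i+\varepsilon_i)x=V_i+e_i+1-\varepsilon_ix$. Moreover $e_{i+1}=2e_i+\tau_i-\varepsilon_ix$.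

The coefficients $p$ are chosen so that the correction by $e_i$ makes the increment nearly constant:
$$\bigl[V_{i+1}-p(-\tau_i)e_{i+1}\bigr]-\bigl[V_i-p(\tau_i)e_i\bigr]=\tfrac13-\tfrac x3\tau_i\varepsilon_i .\tag{12}$$
For $\tau_i=-1$ the left side is $-\frac13(2e_i-1-\varepsilon_ix)+\frac23e_i=\frac13+\frac x3\varepsilon_i$. For $\tau_i=+1$ it is $e_i+1-\varepsilon_ix-\frac23(2e_i+1-\varepsilon_ix)+\frac13e_i=\frac13-\frac x3\varepsilon_i$.

Now add (12) over $i$. If $\tau_{i+1}=-\tau_i$, then $p(-\tau_i)=p(\tau_{i+1})$ and the brackets fit together. If $\tau_{i+1}=\tau_i$, we replace $p(-\tau_i)$ by $p(\tau_i)=p(\tau_{i+1})$; since $p(-\tau)-p(\tau)=\frac\tau3$, this adds $\frac{\tau_i}3e_{i+1}$, which is the last sum in (11). At the end $e_r=k-Nx=0$ and $V_r=D_N(k,h)$; at the start $V_u=A_0-h_ux$. $\square$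

We need $e_j$ explicitly. From $e_i=\frac12(e_{i+1}-\tau_i+\varepsilon_ix)$ and $e_r=0$ we get $e_j=-\sum_{i\ge j}2^{-(i-j+1)}(\tau_i-\varepsilon_ix)$. If $\tau$ alternates from index $j$ on, the geometric sum gives
$$e_j=-\frac{\tau_j}3\Bigl(1-(-\tfrac12)^{r-j}\Bigr)+xw_j,\qquad w_j=\sum_{i\ge j}2^{-(i-j+1)}\varepsilon_i .\tag{13}$$
Put
$$J_s=\frac{2^s-(-1)^s}3,\qquad J_0=0,\quad 0\le J_s\le2^{s-1}\ (s\ge1),\quad J_{s+1}+J_s=2^s .\tag{14}$$
The bound is $2^s+1\le3\cdot2^{s-1}$ for $s\ge1$. If $\tau$ alternates on $u,\dots,i-1$, then $k_i=2^{i-u}k_u+\tau_uJ_{i-u}$, because $\sum_{l<n}2^{n-1-l}(-1)^l=J_n$.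

**Lemma 7 (valid starts).** A path is valid if one of the following holds: (i) $\tau$ alternates, $\tau_u=+1$, $2k_u+1\le c_u$; (ii) $\tau$ alternates, $\tau_u=-1$, $1\le k_u\le\frac{c_u}2$; (iii) $\tau$ is arbitrary and $1\le k_u\le\frac{c_u}2-1$.

*Proof.* Clearly $0\le k_u\le c_u$. For $i>u$ we show $0\le k_i\le c_{i-1}$, which contains (V). In the three cases $k_i$ is at most $2^{i-u}(k_u+\frac12)$, $2^{i-u}k_u$, $2^{i-u}(k_u+1)$: in case (i) by $J_{i-u}\le2^{i-u-1}$, in case (iii) because the signs contribute at most $2^{i-u}-1$. Each of these is at most $2^{i-u-1}c_u\le c_{i-1}$. In case (i) $k_i\ge2^{i-u}k_u\ge0$; in the others $k_i\ge2^{i-u}k_u-(2^{i-u}-1)\ge1$. $\square$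

If $u=r$ there are no signs; then only $0\le k_r\le N$ is needed, and it holds in all uses below.

Some rows have a very negative entry near the position $N$. The next lemma reads it off.

**Lemma 8 (top lemma).** For a valid path, $u\le j\le r$, $0\le\ell\le c_j$ and $K=\lfloor k/2^{r-j}\rfloor$,
$$D_N(k,N-\ell)=\ell x-T_{c_j}(K,\ell),\qquad T_c(K,\ell)=\#\{i<K:\omega_c(i)\ge c-\ell\}.\tag{15}$$

*Proof.* $T_c(K,\ell)=K-A_c(K,c-\ell)$. For $N'=2b+\varepsilon$ and $\ell\le b$ we have $N'-\ell=b+\varepsilon+(b-\ell)$, an upper position, so (2) gives, provided $K\le b$ if $\varepsilon=1$,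
$$T_{N'}(K,\ell)=K-\lceil\tfrac K2\rceil-A_b(\lfloor\tfrac K2\rfloor,b-\ell)=T_b(\lfloor\tfrac K2\rfloor,\ell).$$
Iterate from $c_r=N$ with count $k$ down to $c_j$. The count at level $i$ is $\lfloor k/2^{r-i}\rfloor$. Since $|k-2^{r-i}k_i|\le2^{r-i}-1$, it is $k_i$ or $k_i-1$; being $\le k_i$ and $\ge0$, it satisfies the bounds needed, by (V). So $T_N(k,\ell)=T_{c_j}(K,\ell)$. Finally $D_N(k,N-\ell)=k-T_N(k,\ell)-(N-\ell)x=\ell x-T_N(k,\ell)$. $\square$

Since $D_N(k,0)=0$, every path gives $d_N\ge D_N(k,h)$, and also $d_N\ge D_N(k,h)-D_N(k,N-\ell)$.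

## 8. The alternating path from level $0$, and what it misses

Formula (11) gains $\frac13$ per level, and the last sum vanishes if the signs alternate. So the first thing to try is an alternating path from the very top: $u=0$, $k_0=h_0=A_0=0$, $\tau_i=(-1)^i$, valid by Lemma 7(i). Here $e_0=-x$, and (11) gives
$$d_N\ge\frac r3+\frac x3(1-S_0),\qquad x=\frac{J_r}N .\tag{16}$$
For $N=9$ the path is $k=0,1,1,3$, $h=0,1,1,6$, and $D_9(3,6)=1$ is indeed the maximum of the table.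

What do we have to prove? With $\lambda=\log_2\frac98$ we have $\log_2(9\cdot2^{r-3})=r+\lambda$. The target is

**Proposition 9.** $d_N\ge T(N):=\frac r3\cdot\frac{\log N}{\log(9\cdot2^{r-3})}$, with equality only for $N=9\cdot2^{r-3}$; and $d_{9\cdot2^{r-3}}=\frac r3$.

For $N=9\cdot2^{r-3}$ only $\varepsilon_2=1$, so $S_0=1$, and (16) with Lemma 4 ($m=r-3$) gives $d_N=\frac r3=T(N)$. For $N<9\cdot2^{r-3}$, $T(N)<\frac r3$, so it suffices that $d_N\ge\frac r3$. For $N>9\cdot2^{r-3}$,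
$$T(N)=\frac r3+\frac r3\cdot\frac{\log_2\rho-\lambda}{r+\lambda}<\frac r3+t,\qquad t=\frac13\log_2\frac{8\rho}9,\tag{17}$$
so it suffices that $d_N\ge\frac r3+t$. We call a lower bound for $d_N-\frac r3$ a *gain*.

The path (16) fails in two ways. If $S_0\ge2$ it may fall below $\frac r3$: for $N=13$ it is $k=0,1,1,3$, $h=0,2,2,9$, and $D_{13}(3,9)=\frac{12}{13}<1$. And if $S_0=1$ it gives just $\frac r3$, which is too little when $\rho>\frac98$: for $N=12$ it gives $1$, while $T(12)=\frac{\log12}{\log9}>1.13$.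

There are three remedies. Start at a later level $u$, from a good entry of the small table of $c_u$. Choose the phase of the alternation by the sign of $S_u$, since the flipped phase changes $-\frac x3\sum\tau_i\varepsilon_i$ into its negative. Subtract a negative entry at the top by Lemma 8. These settle all prefixes except $1001$, where the leading terms cancel exactly and a change of phase in the middle is needed.

## 9. The prefixes $1000$, $11$, $1010$, $1011$

Below, quotients $\frac{X-1}{3(\alpha X-1)}$ with $\alpha>1$ and $X=2^r$ appear; they increase in $X$, as $(\alpha X-1)-\alpha(X-1)=\alpha-1>0$.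

**Case I: $N<9\cdot2^{r-3}$.** We need gain $0$. Here $\varepsilon_0=\varepsilon_1=\varepsilon_2=0$. If $S_0\le1$, use (16). If $S_0\ge2$, at least two even indices $\ge4$ carry ones, so $r\ge7$. Take $u=2$, $c_2=4$, $k_2=h_2=A_0=1$, $\tau_i=-(-1)^i$; so $\tau_2=-1$, and Lemma 7(ii) applies. As $S_2=S_0$,
$$D_N=1-x-\tfrac23(1-4x)+\tfrac{r-2}3+\tfrac x3S_0=\tfrac{r-1}3+\tfrac x3(5+S_0)\ge\tfrac{r-1}3+\tfrac73x,$$
with $k=2^{r-2}-J_{r-2}=J_{r-1}$. It remains to see $7J_{r-1}\ge N$. We have $7J_{r-1}\ge\frac73(2^{r-1}-1)=9\cdot2^{r-3}+\frac13(2^{r-3}-7)\ge9\cdot2^{r-3}-1\ge N$, because $2^{r-3}\ge4$.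

**Case II: prefix $11$.** Here $\rho<2$, so $t<\frac13\log_2\frac{16}9<0.277$. We start at level $1$ or $2$, with the phase given by the sign of $S_1$.

If $S_1\ge0$: $u=1$, $c_1=3$, $k_1=h_1=A_0=1$, $\tau_i=-(-1)^i$, so $\tau_1=+1$ (Lemma 7(i)). Then $D_N=1-x-\frac13(1-3x)+\frac{r-1}3+\frac x3S_1\ge\frac r3+\frac13$.

If $S_1\le-1$ and $\varepsilon_1=0$: some odd index $\ge3$ carries a one, so $r\ge4$; also $\rho<1.75$, $t<\frac13\log_2\frac{14}9<0.2125$. Same start, $\tau_i=(-1)^i$, so $\tau_1=-1$ (Lemma 7(ii)). Then $D_N=1-x-\frac23(1-3x)+\frac{r-1}3-\frac x3S_1=\frac r3+x-\frac x3S_1\ge\frac r3+\frac43x$. Here $k=2^{r-1}-J_{r-1}=J_r$ and $N\le1.75\cdot2^r-1$, so $x\ge\frac{2^r-1}{3(1.75\cdot2^r-1)}\ge\frac{15}{81}$. The gain exceeds $0.246$.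

If $S_1\le-1$ and $\varepsilon_1=1$: then $S_2=S_1+1\le0$. Take $u=2$, $c_2=7$, $k_2=3$, $h_2=2$, $A_0=2$ ($\omega_7$ begins $0,4,1$), $\tau_i=(-1)^i$, so $\tau_2=+1$ (Lemma 7(i), $2\cdot3+1=7$). Then $D_N=2-2x-\frac13(3-7x)+\frac{r-2}3-\frac x3S_2=\frac r3+\frac13+\frac x3-\frac x3S_2\ge\frac r3+\frac13$.

**Case III: prefix $1010$.** Here $\rho<\frac{11}8$, $t<\frac13\log_2\frac{11}9<0.097$, and $S_0=S_3-1$.

If $S_3\le0$: (16) has gain $\frac x3(2-S_3)\ge\frac23x$, and $N\le11\cdot2^{r-3}-1$ gives $x\ge\frac{2^r-1}{3(1.375\cdot2^r-1)}\ge\frac7{30}$. The gain exceeds $0.155$.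

If $S_3\ge1$ (so $r\ge4$): $u=3$, $c_3=10$, $k_3=3$, $h_3=6$, $A_0=3$ ($\omega_{10}$ begins $0,5,3$), $\tau_i=-(-1)^i$, so $\tau_3=+1$ (Lemma 7(i)). Then $D_N=3-6x-\frac13(3-10x)+\frac{r-3}3+\frac x3S_3=\frac r3+1-\frac83x+\frac x3S_3\ge\frac r3+1-\frac73x$. Since $k=3\cdot2^{r-3}+J_{r-3}\le3.5\cdot2^{r-3}$ and $N\ge10\cdot2^{r-3}$, $x\le0.35$ and the gain exceeds $0.18$.

**Case IV: prefix $1011$.** Here $\rho<1.5$, $t<\frac13\log_2\frac43<0.1384$, and $S_0=-1+1+S_3=S_3$.

If $S_3\le-1$, then $r\ge4$, and (16) has gain $\ge\frac23x$ with $x\ge\frac{2^r-1}{3(1.5\cdot2^r-1)}\ge\frac{15}{69}$: more than $0.144$.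

If $S_3\ge0$: $u=3$, $c_3=11$, $k_3=5$, $h_3=4$, $A_0=3$ ($\omega_{11}$ begins $0,6,3,9,2$), $\tau_i=-(-1)^i$, so $\tau_3=+1$ (Lemma 7(i), $2\cdot5+1=11$). This alone is not enough, so we use the top lemma with $j=3$, $\ell=2$. As $k=5\cdot2^{r-3}+J_{r-3}$ with $J_{r-3}<2^{r-3}$, we have $K=5$, and $T_{11}(5,2)=1$ (the entry $9$). So $D_N(k,N-2)=2x-1$ and
$$d_N\ge3-4x-\tfrac13(5-11x)+\tfrac{r-3}3+\tfrac x3S_3+1-2x\ge\tfrac r3+\tfrac43-\tfrac73x\ge\tfrac r3+\tfrac16,$$
since $k\le5.5\cdot2^{r-3}$ and $N\ge11\cdot2^{r-3}$ give $x\le\frac12$.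

## 10. The prefix $1001$

**Case V: prefix $1001$, $N>9\cdot2^s$ with $s=r-3\ge1$.** Here $\rho<\frac{10}8$ and $t<\frac13\log_2\frac{10}9<0.0507$.

**Step V.1: a start that works for every sign sequence.** Start at $u=3$, $c_3=9$, $k_3=3$. Since $\omega_9$ begins $0,5,2$, we may take $h_3=6$, $A_0=3$ if $\tau_3=-1$, and $h_3=3$, $A_0=2$ if $\tau_3=+1$. In the first case $A_0-h_3x-p(\tau_3)e_3=3-6x-\frac23(3-9x)=1$; in the second $2-3x-\frac13(3-9x)=1$. Lemma 7(iii) holds as $3\le3.5$. So for every choice of signs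
$$D_N(k,h)=\frac r3-\frac x3\sum_{i\ge3}\tau_i\varepsilon_i+\frac13\sum_{j\ge4,\ \tau_j=\tau_{j-1}}\tau_je_j,\qquad\frac k{2^s}=3+\sum_{i\ge3}2^{-(i-2)}\tau_i .\tag{18}$$
An alternating block of $n$ signs starting at index $a$ contributes to $k/2^s$
$$\tau_a\,2^{-(a-3)}\cdot\tfrac13\Bigl(1-(-\tfrac12)^n\Bigr).\tag{19}$$
We shall use $1-(-\frac12)^n\le\frac98$ for $n\ge2$ and $\le\frac{33}{32}$ for $n\ge4$.

**Step V.2: $S_3\ne0$.** Alternate throughout. If $S_3\le-1$, $\tau_i=(-1)^i$ has gain $\ge\frac x3$ with $k\ge2.5\cdot2^s$, $N<10\cdot2^s$, $x\ge0.25$. If $S_3\ge1$, $\tau_i=-(-1)^i$ has gain $\ge\frac x3$ with $k\ge3\cdot2^s$, $x\ge0.3$. Both gains exceed $0.08$.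

From now on $S_3=0$. Let $p\ge3$ be the least index $\ge3$ with $\varepsilon_p=1$; it exists as $N>9\cdot2^s$.

**Step V.3: $p=3$.** We restart deeper and use the top lemma. Now $c_4=19$, and $\omega_{19}$ begins $0,10,5,15,2,12,7,17,4$. So $A_{19}(9,8)=5$ (the entries $0,5,2,7,4$) and $T_{19}(8,4)=2$ (the entries $15,17$).

If $\varepsilon_4=1$: then $S_5=0$ and $c_5=39$. Take $u=5$, $k_5=17$, $h_5=8$, $A_0=A_{39}(17,8)=A_{19}(9,8)=5$ by (2), as $17\le19$; $\tau_i=-(-1)^i$, so $\tau_5=+1$ (Lemma 7(i), $35\le39$). The top lemma with $j=5$, $\ell=4$, $K=17$ and $T_{39}(17,4)=T_{19}(8,4)=2$ gives $D_N(k,N-4)=4x-2$. So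
$$d_N\ge5-8x-\tfrac13(17-39x)+\tfrac{r-5}3-4x+2=\tfrac r3-\tfrac13+x .$$
As $k\ge17\cdot2^{r-5}$ and $N<40\cdot2^{r-5}$, $x\ge\frac{17}{40}$ and the gain exceeds $0.09$.

If $\varepsilon_4=0$: then $S_4=1$, so $r>4$. (If $r=4$ we would have $S_3=-1$.) Take $u=4$, $k_4=9$, $h_4=8$, $A_0=5$, $\tau_i=-(-1)^i$, so $\tau_4=-1$ (Lemma 7(ii), $9\le9.5$). Then $k=9\cdot2^{r-4}-J_{r-4}$ with $1\le J_{r-4}\le2^{r-5}$, so $K=8$ for $j=4$, and $D_N(k,N-4)=4x-2$. So
$$d_N\ge5-8x-\tfrac23(9-19x)+\tfrac{r-4}3+\tfrac x3-4x+2=\tfrac r3-\tfrac13+x,$$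
and $k\ge8.5\cdot2^{r-4}$, $N<19.5\cdot2^{r-4}$ give $x\ge\frac{8.5}{19.5}$: gain more than $0.1$.

**Step V.4: $p\ge4$, switching the phase at a plus.** Since $N/2^s=9+\sum_{i\ge p}\varepsilon_i2^{-(i-2)}<9+2^{3-p}$, we have
$$N/2^s<9.5,\quad t<\tfrac13\log_2\tfrac{9.5}9<0.0261;\qquad\text{if }p\ge5:\ N/2^s<9.25,\quad t<\tfrac13\log_2\tfrac{9.25}9<0.0132 .$$
Let $F(j)=\sum_{3\le i<j}(-1)^i\varepsilon_i$; so $F(r)=S_3=0$. An alternating path gains nothing from the digits, but changing the phase in the middle doubles a partial sum $F(j)$, at the price of a term $\tau_je_j/3$.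

(PP) Suppose some $4\le j\le r-2$ has $F(j)\ne0$ and $(-1)^j=\sigma:=\operatorname{sgn}F(j)$. Take $\tau_i=-\sigma(-1)^i$ for $3\le i<j$ and $\tau_i=\sigma(-1)^i$ for $i\ge j$. Then $\tau_{j-1}=\tau_j=1$ is the only repetition, and $-\sum\tau_i\varepsilon_i=\sigma F(j)-\sigma(F(r)-F(j))=2|F(j)|\ge2$. By (13), with $r-j\ge2$, $e_j\ge-\frac13\cdot\frac98$. So the gain is at least $\frac{2x}3-\frac18$. To bound $x$: in $k/2^s-3$ the block from $j$ on starts with a plus and is $\ge0$. The block before $j$ is $\ge0$ if $\tau_3=1$; if $\tau_3=-1$, it has an even number of terms (as $\tau_{j-1}=1$), so by (19) it is $\ge-\frac13$. Hence $k/2^s\ge\frac83$, $x\ge\frac{8/3}{9.5}>0.2807$, and the gain exceeds $0.062>t$.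

**Step V.5: otherwise the ones come in adjacent pairs.** Suppose (PP) never applies. We claim that the ones at indices $\ge3$ form disjoint adjacent pairs $(q,q+1)$. Let $\varepsilon_q=1$ with $F(q)=0$ (the first such $q$ is $p$) and $\sigma=(-1)^q$. Let $q'>q$ be the first index with $\varepsilon_{q'}=1$ and $(-1)^{q'}=-\sigma$; it exists since $F(r)=0$. Then $\sigma F(i)\ge1$ for $q<i\le q'$. If $q'>q+1$, then $j=q'-1$ satisfies $4\le j\le r-2$, $(-1)^j=\sigma$ and $\operatorname{sgn}F(j)=\sigma$, so (PP) applies, a contradiction. So $q'=q+1$ and $F(q+2)=0$; continue with the next one.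

Consequently each maximal run of ones starts with the first element of a pair and has even length. An alternating block of signs that covers whole pairs contributes $0$ to $\sum\tau_i\varepsilon_i$. We use two tools.

(MM) For a pair $(q,q+1)$ put $j=q+1$. Let $\tau$ alternate up to $q$ with $\tau_q=-1$, let $\tau_j=-1$, and alternate afterwards. The pair contributes $-2$ to $\sum\tau_i\varepsilon_i$, all other pairs $0$. The only repetition is at $j$, with $\tau_je_j=-e_j=-\frac13(1-(-\frac12)^{r-j})-xw_j$ by (13). So the gain is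
$$\frac{2x}3-\frac19\Bigl(1-(-\tfrac12)^{r-j}\Bigr)-\frac{xw_j}3 .\tag{20}$$

(T) Suppose a maximal run of ones $q,\dots,r-1$ reaches the end; $L=r-q$ is even. Let $\tau$ alternate from $q$ on with $\tau_q=1$. Then $w_q=1-2^{-L}$, and (13) gives $e_q=(x-\frac13)(1-2^{-L})$. In the top lemma take $j=q$, $\ell=c_q$. As $k=2^Lk_q+J_L$ with $J_L<2^L$, $K=k_q$, and $T_{c_q}(k_q,c_q)=k_q$ since every value is $\ge0$. So $D_N(k,N-c_q)=c_qx-k_q=-e_q$. Hence:

(T1) if $\tau$ alternates throughout, the gain is at least $e_q=(x-\frac13)(1-2^{-L})$;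

(T2) if $\tau$ alternates before $q$ with $\tau_{q-1}=1$, there is one repetition, at $q$, which adds $\frac13e_q$, and the gain is at least $\frac43e_q\ge x-\frac13$, provided $x\ge\frac13$ (as $1-2^{-L}\ge\frac34$).

**Step V.6: $p\ge5$.** Let $(q,q+1)$ be the last pair and $z=r-q-2$ the number of zeros after it.

Let $z\ge1$. Use (MM) with this pair: $w_j=\frac12$, $r-j=z+1\ge2$, so the gain is at least $\frac{2x}3-\frac18-\frac x6=\frac x2-\frac18$. If $q$ is even, then $q\ge6$ and $\tau_3=1$. By (19), with $q-2$ terms up to $q$, $\frac k{2^s}-3\ge\frac13-\frac13\cdot2^{-(q-2)}(1+\frac98)>0$. So $x\ge\frac3{9.25}$ and the gain exceeds $0.037$. If $q$ is odd, then $q\ge5$ and $\tau_3=-1$. With $\nu=q-2\ge3$ odd, $\frac k{2^s}-3\ge-\frac13(1+2^{-\nu})-\frac{2^{-\nu}}3\cdot\frac98\ge-\frac13-\frac{17}{192}$. So $\frac k{2^s}\ge2.578125$, $x>0.2787$, and the gain exceeds $0.0143>0.0132>t$.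

Let $z=0$, and let $q_0\ge5$ be the start of the final run. If $q_0$ is even, (T2) with $q=q_0$ has $\tau_{q_0-1}=1$, hence $\tau_3=1$. The block before $q_0$ has an odd number of terms, so it exceeds $\frac13$ by (19), and the rest is $\ge0$. So $k/2^s\ge\frac{10}3$, $x>0.3603$, and the gain exceeds $0.026$. If $q_0$ is odd, (T1) has $\tau_3=1$; $s=q_0+L-3$ is even and $\ge4$. So $k/2^s=3+\frac13(1-2^{-s})\ge3.3125$, $x>0.3581$, and the gain is at least $\frac34(x-\frac13)>0.018$.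

**Step V.7: $p=4$.** Let $L$, even, be the length of the run starting at index $4$.

(i) The run reaches the end. Use (T2) with $q=4$, $\tau_3=1$, $k_4=7$: $k=7\cdot2^L+J_L\ge7.25\cdot2^L$, as $J_L/2^L=\frac13(1-2^{-L})\ge\frac14$, and $N<19\cdot2^L$. So $x>\frac{7.25}{19}>0.381$ and the gain exceeds $0.047$.

(ii) Otherwise $\varepsilon_{4+L}=0$ and $r\ge5+L$. Use (MM) with the last pair of this run, $q=2+L$, $j=3+L$. As $q$ is even, $\tau_3=1$, and by (19)
$$\frac k{2^s}=3+\tfrac13(1-2^{-L})-\tfrac{2^{-L}}3\Bigl(1-(-\tfrac12)^{r-j}\Bigr).$$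

If there are no further ones, $w_j=\frac12$, $r-j\ge2$ and the gain is at least $\frac x2-\frac18$. For $L=2$, $N/2^s=9.375$ and $\frac k{2^s}\ge3.25-\frac1{12}\cdot\frac98=3.15625$, so $x\ge\frac{3.15625}{9.375}>0.336$. For $L\ge4$, $\frac k{2^s}\ge\frac{10}3-\frac{17}{24}\cdot\frac1{16}\ge3.289$, so $x\ge\frac{3.289}{9.5}>0.346$. The gain exceeds $0.04$.

If there are further pairs, they start at index $\ge5+L$. So $r\ge7+L$, $r-j\ge4$, and $w_j<\frac12+\frac14=\frac34$ since $\varepsilon_{j+1}=0$. The gain is at least $\frac{2x}3-\frac x4-\frac19\cdot\frac{33}{32}=\frac5{12}x-\frac{11}{96}$, and $\frac k{2^s}\ge\frac{10}3-\frac{2^{-L}}3(1+\frac{33}{32})=\frac{10}3-\frac{65}{96}2^{-L}$. For $L\ge4$: $x\ge\frac{3.2910}{9.5}>0.3464$, gain more than $0.0297>t$. For $L=2$ the digits at $4,5$ are ones, at $6$ a zero, so $N/2^s<9+\frac14+\frac18+\frac1{16}=9.4375$ and $t<\frac13\log_2\frac{151}{144}<0.0229$; $x\ge\frac{3.1640}{9.4375}>0.3352$, gain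 more than $0.0250>t$.

The prefixes $1000$ (that is, $\rho<\frac98$), $1001$, $1010$, $1011$, $11$ cover all $N$, so Proposition 9 is proved. With $r=n-1$, $9\cdot2^{r-3}=b_{min}$, it gives $d_{b_{min}}=\frac{n-1}3$ and the left half of (4), with its uniqueness statement. $\blacksquare$

## 11. The maximum: one doubling costs more than $\frac12$

Now we want upper bounds. The natural plan is to go one binary digit at a time. For even bases $d_{2b}\le d_b+\frac12$ by (9), which is the rate we want. For odd bases, (O2) puts an even row within $x<\frac12$ of $d_b$, and (O1) puts the values of an odd row into $[\varphi,\varphi+1-\theta]$ with $1-\theta=\frac{1+x}2<\frac34$. So $d_{2b+1}\le d_b+\frac34$, and iterating gives only $\frac34\log_2b$. One cannot repair this by proving $d_{2b+1}\le d_b+\frac12$: that is false for $b=7$, as $d_7+\frac12=\frac{23}{14}=1.642\ldots$ and $d_{15}=\frac53=1.666\ldots$.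

So we take two doublings together. For $4c+1$ the cost is controlled by $\max(d_c+\frac78,d_{2c}+\frac12)$. For $4c+3$ all rows except the central one cost at most $1$. The central row is computed directly.

In a given row, a *max position* is a position where the maximum of the row is attained, a *min position* one where the minimum is attained.

**Lemma 10.** $d_{4c+1}\le\max(d_c+\frac78,\ d_{2c}+\frac12)$ for $c\ge2$.

*Proof.* Put $b=2c$, $N=2b+1$, $k\le b$, $x=\frac kN<\frac12$. If $k$ is even, (O2) shows that the values lie within $[D_b-\frac x2,D_b+\frac x2]$, so the range is at most $d_b+x\le d_{2c}+\frac12$.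

Let $k=2m+1$, $\theta=\frac{1-x}2\in[\frac14,\frac12]$, $bx=m+\theta$, $a=a_m$ for $\omega_b$, $\varphi=\varphi_b(x)$. By (9), $\psi_b(x)=\psi_c(x)+\|cx\|$; as $cx=\frac{m+\theta}2$, $\|cx\|=\frac\theta2$ for $m$ even and $\frac12-\frac\theta2$ for $m$ odd. By (O1) all values lie in $[\varphi,\varphi+1-\theta]$. If the max position is not lower with $a=1$, its value is at most $\varphi+\theta$, and the range is at most $\psi_b+\theta\le\psi_c+\frac34$ (namely $\frac32\theta\le\frac34$ and $\frac12+\frac\theta2\le\frac34$). So let the max position be lower, $h$, with $a(h)=1$.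

If $m$ is even, the range is at most $\psi_b+1-\theta=\psi_c+1-\frac\theta2\le d_c+\frac78$.

If $m=2l+1$, then $\omega_b(m)=c+\omega_c(l)$, so $a(h)=1$ means $h=c+\gamma$ with $\gamma>\omega_c(l)$. We distinguish the min position; let $h'$ be its residue.

If it is lower with $a(h')=0$: both values have the form $A_b(m+1,\cdot)-(\cdot)x=D_b(m+1,\cdot)+(1-\theta)\frac{(\cdot)}b$, because $x=\frac{m+1-(1-\theta)}b$. So the range is $D_b(m+1,h)-D_b(m+1,h')+(1-\theta)\frac{h-h'}b\le d_c+\frac34$, since row $m+1=2(l+1)$ of $b=2c$ has range at most $d_c$ by (E2).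

If it is lower with $a(h')=1$: both values exceed $\varphi$ by $1-\theta$, so the range is at most $\psi_b\le d_c+\frac12$.

If it is upper with $a(h')=0$: its value is $\varphi+\theta$, so the range is at most $\psi_b+1-2\theta=\psi_c+\frac32-\frac52\theta\le d_c+\frac78$.

If it is upper with $a(h')=1$: its residue is $h'=c+\gamma'$ with $\gamma'>\omega_c(l)$. We have $cx=l+\frac12+\frac\theta2$ and $a_l(\gamma)=a_l(\gamma')=1$ for $\omega_c$, so by Step 3 $\varphi_{b,c+\gamma}=\varphi_{c,\gamma}$ and $\varphi_{b,c+\gamma'}=\varphi_{c,\gamma'}$. So the range is at most $\psi_c+1-\theta\le d_c+\frac34$. $\square$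

## 12. Pairs of positions that stay below $d_c$

For $4c+3$ we need to know when a difference within a row of $c$ is smaller than $d_c$ by a fixed amount. Let $c\ge4$, so $d_c\ge\frac34$ by (7). For $g,g'\in[0,c]$ put
$$\Delta_K=D_c(K,g)-D_c(K,g')\le d_c,\qquad w=\frac{g-g'}c,\qquad\Delta_{K+1}=\Delta_K+a_K(g)-a_K(g')-w,\tag{21}$$
where $a_K$ refers to $\omega_c$. In base $c=2c_1$ or $2c_1+1$, let $\gamma,\gamma'$ be the residues of $g,g'$ and $w_1=\frac{\gamma-\gamma'}{c_1}$. The idea in all four facts is the same: change the half, or go to a neighboring count, and find a difference that is larger.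

**Lemma 11 (gaps).**

(G1) If $c=2c_1$ and $0\le K<c$ is even, then $\Delta_K\le d_c-\frac14$.

(G2) If $c=2c_1+1$, $K=2l\le c_1$ and $\hat x=\frac Kc$, put $\Delta^{(1)}=D_{c_1}(l,\gamma)-D_{c_1}(l,\gamma')$. Then $\Delta_K-\Delta^{(1)}$ is $\frac{\hat x}2w_1$ if $g,g'$ are in the same half, $\frac{\hat x}2(w_1-1)$ if $g$ is upper and $g'$ lower, and $\frac{\hat x}2(1+w_1)$ if $g$ is lower and $g'$ upper. For all residues
$$\Delta^{(1)}+\tfrac{\hat x}2(1+w_1)\le d_c .\tag{22}$$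
So $\Delta_K\le d_c-\frac{\hat x}2$ in the same half, and $\Delta_K\le d_c-\hat x$ if $g$ is upper and $g'$ lower.

(G3) Let $m=2l+1$, and $c=2c_1$ with $m<c$, or $c=2c_1+1$ with $m<c_1$. If $\omega_c(m)<g,g'$, then $\Delta_m\le d_c-\frac12$.

(G4) Let $c=2c_1+1$ and $m=c_1=2l+1$. If $g$ is upper, $g'$ lower and $w>\frac34$, then $\Delta_m\le d_c-\frac12$.

*Proof of (G1).* For $K=0$ this is $0\le\frac34-\frac14$. Let $K=2l\ge2$. By (E1), at the odd counts $K\pm1$ each residue realizes both $\varphi_{c_1}$ and $\varphi_{c_1}+\frac12$. So $d_c\ge\varphi_{c_1,\gamma}-\varphi_{c_1,\gamma'}+\frac12$ there. By (6),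
$$\varphi_{c_1,\gamma}=D_{c_1}(l,\gamma)+\tfrac12a_l(\gamma)-\tfrac\gamma{2c_1}\ \text{ at }K+1,\qquad\varphi_{c_1,\gamma}=D_{c_1}(l,\gamma)-\tfrac12a_{l-1}(\gamma)+\tfrac\gamma{2c_1}\ \text{ at }K-1$$
(in the second case $A_{c_1}(l-1,\gamma)=A_{c_1}(l,\gamma)-a_{l-1}(\gamma)$). By (E2), $\Delta_K=D_{c_1}(l,\gamma)-D_{c_1}(l,\gamma')$. With $\delta=a_l(\gamma)-a_l(\gamma')$, $\delta_-=a_{l-1}(\gamma)-a_{l-1}(\gamma')$ we get
$$d_c-\Delta_K\ge\tfrac12(1+\delta-w_1),\qquad d_c-\Delta_K\ge\tfrac12(1-\delta_-+w_1).$$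
If $w_1\ge0$, then $\delta\ge0$, $\delta_-\le1$, and the larger bound is at least $\frac12\max(1-w_1,w_1)\ge\frac14$. If $w_1<0$, then $\delta\ge-1$, $\delta_-\le0$, and it is at least $\frac12\max(|w_1|,1-|w_1|)\ge\frac14$.

*Proof of (G2).* The three differences are read off from (O2): a lower residue $\gamma$ adds $\frac\gamma{c_1}\frac{\hat x}2$, an upper one $(\frac\gamma{c_1}-1)\frac{\hat x}2$. The third situation can be realized for all residues, and its difference is at most $d_c$; this is (22). The others are smaller than it by $\frac{\hat x}2$ and $\hat x$.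

*Proof of (G3).* The value $\omega_c(m)$ is the upper position with residue $\omega_{c_1}(l)$: it equals $c_1+\omega_{c_1}(l)$ for $c=2c_1$, and $c_1+1+\omega_{c_1}(l)$ for $c=2c_1+1$, $m<c_1$. So $g,g'>\omega_c(m)$ are upper with $a_l(\gamma)=a_l(\gamma')=1$, and by (E1) or (O1) their values are $\varphi_{c_1,\gamma}$ and $\varphi_{c_1,\gamma'}$. Replacing $g$ by the lower position of residue $\gamma$ adds $1-\theta\ge\frac12$ (with $\theta=\frac12$ in (E1)), and the new difference is at most $d_c$.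

*Proof of (G4).* Here $\omega_c(m)=c_1$, $\omega_{c_1}(l)=l$, and (O1) holds with
$$\theta'=\tfrac12\Bigl(1-\frac{c_1}c\Bigr)=\frac{c_1+1}{2c}\in(\tfrac14,\tfrac13]:\qquad\text{lower }\varphi+(1-\theta')a_l,\quad\text{upper }\varphi+\theta'(1-a_l).\tag{23}$$
If $a_l(\gamma)=1$, replacing $g$ (upper, value $\varphi$) by the lower position of the same residue raises the difference by $1-\theta'\ge\frac12$. If $a_l(\gamma')=1$, replacing $g'$ (lower, value $\varphi+1-\theta'$) by the upper position, of value $\varphi$, does the same. If both are $0$, then $\gamma\le l$, so $w\le\frac{c_1+1+l}c=\frac{3l+2}{4l+3}<\frac34$, which is excluded. $\square$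

If $c=2c_1+1\ge5$ and $w>\frac34$, then $g>\frac34c>c_1$ is upper and $g'<\frac14c<c_1+1$ is lower. We use this without comment.

## 13. The rows of $4c+3$ other than the central one

**Lemma 12.** Let $c\ge4$, $N=4c+3$, $k=4m+j\le2c$, $0\le j\le3$. The range of row $k$ of $N$ is at most $d_c+\frac34$, $d_c+1$, $d_c+\frac{29}{32}$, $d_c+\frac78$ for $j=0,1,2,3$.

**Step 1: four blocks.** We write the row of $N$ through two rows of $c$. Put $x=\frac kN<\frac12$, $f_K(g)=A_c(K,g)-gx$, $e=m-cx$. From $(4c+3)x=4m+j$ we get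
$$e=\frac{3x-j}4 .\tag{24}$$
Apply (2) first to $N=2(2c+1)+1$, where $k\le2c$, then to $2c+1$ with the counts $\lceil\frac k2\rceil,\lfloor\frac k2\rfloor\le c$. The row splits into four blocks $Q_1,\dots,Q_4$: block $Q_i$ consists of the positions $(i-1)(c+1)+g$ with residue $g\in[0,c]$ and has the values $\text{offset}_i+f_{K_i}(g)$, where
$$(K_1,K_2,K_3,K_4)=(m,m,m,m),\ (m{+}1,m,m,m),\ (m{+}1,m,m{+}1,m),\ (m{+}1,m{+}1,m{+}1,m)$$
for $j=0,1,2,3$. The block $Q_i$ counts all of $K_1+\dots+K_{i-1}$ first, so $\text{offset}_1=0$ and $\text{offset}_{i+1}=\text{offset}_i+K_i-(c+1)x=\text{offset}_i+f_{K_i}(c)-x$, where $f_m(c)=e$ and $f_{m+1}(c)=e+1$. With $a=a_m$ for $\omega_c$ (note $m\le\frac c2<c$),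
$$f_{m+1}=f_m+a,\qquad f_m(g)=D_c(m,g)+\frac gce,\qquad f_{m+1}(g)=D_c(m+1,g)+\frac gc(e+1).\tag{25}$$
If $e\le0$, put $\theta=-e$; then $cx=m+\theta$, and by (6)
$$f_m=\varphi-\theta a,\qquad f_{m+1}=\varphi+(1-\theta)a,\qquad\varphi=\varphi_{c,g}(x),\tag{26}$$
where $\varphi$ as a function of $g$ has range $\psi_c(x)\le d_c$. Below $g$ is the residue of the max position and $g'$ that of the min position.

**Step 2: $j=0$.** Here $e=\frac{3x}4$, the offsets are $0,-\frac x4,-\frac x2,-\frac{3x}4$, and by (25) the range is at most $d_c+e+\frac{3x}4=d_c+\frac{3x}2\le d_c+\frac34$.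

**Step 3: $j=3$.** Here $\theta=\frac{3(1-x)}4$, each increment of the offset is $1-\theta-x=\frac{1-x}4$, and the offsets are $0,\frac{1-x}4,\frac{1-x}2,\theta$. By (26) the values in $Q_1,Q_2,Q_3$ are $\varphi+(1-\theta)a+\text{offset}$, those in $Q_4$ are $\varphi+\theta(1-a)$. All are at least $\varphi$ and at most $\varphi+\max(\frac{1-x}2+1-\theta,\theta)=\varphi+\max(\frac{3+x}4,\theta)\le\varphi+\frac78$. So the range is at most $d_c+\frac78$.

**Step 4: $j=2$, reduction to one situation.** Here $\theta=\frac{2-3x}4\in(\frac18,\frac12]$, the offsets are $0,\frac{2-x}4,-\frac x2,\theta$, and the values minus $\varphi$ are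
$$Q_1:(1-\theta)a,\qquad Q_2:\tfrac{2-x}4-\theta a,\qquad Q_3:(1-\theta)a-\tfrac x2,\qquad Q_4:\theta(1-a).$$
As $\frac{2-x}4-\theta=\frac x2$ and $1-\theta-\frac x2=\frac{2+x}4$, they are $\ge0$ except $-\frac x2$ (in $Q_3$, $a=0$), and $\le\frac58$ except $1-\theta\le\frac78$ (in $Q_1$, $a=1$). If at most one exception occurs, the range is at most $d_c+\max(\frac78,\frac58+\frac14)=d_c+\frac78$. Otherwise the max position is in $Q_1$ with $a(g)=1$ and the min position in $Q_3$ with $a(g')=0$; so $g>g'$, $w>0$, and by (25) and (21)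
$$\text{range}=\Delta_{m+1}+(1-\theta)w+\tfrac x2=\Delta_m+1+\tfrac x2-\theta w .\tag{27}$$

**Step 5: $j=2$, the situation (27).** If $w\le\frac34$, the first form gives at most $d_c+\frac78\cdot\frac34+\frac14=d_c+\frac{29}{32}$. Let $w>\frac34$.

Let $c$ be even. If $m$ is even, (G1) in the second form gives at most $d_c+\frac34+\frac x2-\frac34\theta=d_c+\frac38+\frac{17x}{16}\le d_c+\frac{29}{32}$. If $m$ is odd, $m+1$ is even and $m+1\le\frac{c+1}2<c$, so (G1) in the first form gives at most $d_c-\frac14+\frac78+\frac14=d_c+\frac78$.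

Let $c=2c_1+1$, so $c\ge5$; from $4m+2\le4c_1+2$ we get $m\le c_1$, and $g$ is upper, $g'$ lower. If $m$ is even, (G2) with $\frac mc=x-\frac\theta c$ gives at most $d_c+1-\frac x2-\theta(w-\frac1c)\le d_c+1-\frac x2-0.55\,\theta\le d_c+0.725$, because $1-\frac x2-0.55(\frac12-\frac{3x}4)=0.725-0.0875x$. If $m$ is odd and $m+1\le c_1$, (G2) for $K=m+1$ with $\frac{m+1}c\ge x$ gives at most $d_c-x+(1-\theta)+\frac x2=d_c+\frac12+\frac x4$. If $m=c_1$ is odd, (G4) gives at most $d_c+\frac12+\frac x2$. All are at most $d_c+\frac{29}{32}$.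

**Step 6: $j=1$, reduction to two situations.** Here $e=\frac{3x-1}4$ and the offsets are $0,\frac{3-x}4,\frac{1-x}2,-e$.

If $x\le\frac13$, then $\theta=-e\in[0,\frac14]$ and the values minus $\varphi$ are $(1-\theta)a$, $\frac{3-x}4-\theta a$, $\frac{1-x}2-\theta a$, $\theta(1-a)$. All lie in $[0,1]$, as $\frac{1-x}2-\theta=\frac{1+x}4$. So the range is at most $d_c+1$.

Let $x>\frac13$. Then $0<e<\frac18$, $m\ge1$ (for $m=0$, $x=\frac1N$), and $2e=\frac{3x-1}2\le\frac x2$. By (25) differences of $f_m$ are at most $d_c+e$. If the max position is not in $Q_1$ with $a=1$, the range is at most $d_c+e+\frac{3-x}4+e=d_c+\frac{1+5x}4\le d_c+\frac78$. So let the max position be in $Q_1$ with $a(g)=1$, of value $f_m(g)+1$. If the min position is in $Q_2$ or $Q_3$, its offset is at least $\frac{1-x}2\ge\frac14$, and the range is at most $d_c+e+1-\frac14\le d_c+\frac78$. If it is in $Q_1$ with $a(g')=1$, the range is at most $d_c+e$. Two situations remain: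 (P1) the min position is in $Q_1$ or $Q_4$ with $a(g')=0$; (P2) it is in $Q_4$ with $a(g')=1$.

**Step 7: situation (P1).** Here $w>0$, and by (21), $\Delta_{m+1}=\Delta_m+1-w$,
$$\text{range}\le\Delta_m+1+e(1+w)=\Delta_{m+1}+w(1+e)+e .\tag{28}$$
If $w\le\frac79$, this is at most $d_c+\frac79\cdot\frac98+\frac18=d_c+1$. Let $w>\frac79$. If $c$ is even, (G1) for $m$ if $m$ is even, and for $m+1$ (which is $<c$) otherwise, gives at most $d_c-\frac14+\frac54=d_c+1$, as both remainders in (28) are at most $1+2e\le\frac54$. If $c=2c_1+1$, then $m\le c_1$, $g$ is upper, $g'$ lower. As $e>0$, $\frac mc,\frac{m+1}c\ge x$; so if $m$ is even, or $m$ is odd with $m+1\le c_1$, (G2) gives at most $d_c-x+1+2e\le d_c+1$. If $m=c_1$ is odd, (G4) gives at most $d_c-\frac12+1+\frac14$.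

**Step 8: situation (P2), easy cases.** The value at the min position is $f_m(g')-e$, so the range is $\Delta_m+1+e(1+w)$, and we must show
$$\Delta_m+e(1+w)\le d_c,\qquad\text{where }e(1+w)\le2e<\tfrac14 .\tag{29}$$
Here $w$ may have either sign. As $a(g)=a(g')=1$, $\Delta_{m+1}=\Delta_m-w$, so $\Delta_m\le d_c+w$, which proves (29) whenever $w+e(1+w)\le0$, i.e.
$$w\le-\frac e{1+e} .\tag{30}$$

If $c$ is even: (G1) for $m$ even, (G3) for $m$ odd (since $a_m(g)=a_m(g')=1$ means $\omega_c(m)<g,g'$). If $c=2c_1+1$ and $m<c_1$ is odd: (G3). If $c=2c_1+1$, $m\le c_1$ is even, and $g,g'$ are in the same half or $g$ is upper and $g'$ lower: (G2) gives $\Delta_m\le d_c-\frac m{2c}$, and $\frac m{2c}\ge\frac x2\ge2e\ge e(1+w)$. Two cases are left, both with $c=2c_1+1$.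

**Step 9: (P2), $m=2l$ even, $g$ lower, $g'$ upper.** Then $m\ne c_1$, since $\omega_c(c_1)=c_1\ge g$ would give $a(g)=0$; and $m\ge2$. We compare with the count $m-1$. By (30) we may assume $w>-\frac e{1+e}$, so $1+w>\frac1{1+e}$. From $g=\gamma$ and $g'=c_1+1+\gamma'$ we get $1+w=\frac{c_1}c(1+w_1)$, and $\frac{c_1}c=\frac12(1-\frac1c)$. Hence
$$w_1(1-\tfrac1c)\ge\frac2{1+e}-1=\frac{1-e}{1+e}>0 .\tag{31}$$
Use (O1) at the count $m-1=2(l-1)+1$, $x^-=\frac{m-1}c$, $1-\theta^-=\frac{1+x^-}2$. For the residue $\gamma$ take the lower position if $a_{l-1}(\gamma)=1$ and the upper one otherwise; its value is at least $\varphi_{c_1,\gamma}(x^-)+(1-\theta^-)a_{l-1}(\gamma)$. For the residue $\gamma'$ take a position with value $\varphi_{c_1,\gamma'}(x^-)$: the upper one if $a_{l-1}(\gamma')=1$, the lower one otherwise. By (6), with $c_1x^-=l-1+\theta^-$,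
$$\varphi_{c_1,\gamma}(x^-)=D_{c_1}(l,\gamma)-(1-\theta^-)\Bigl(a_{l-1}(\gamma)-\frac\gamma{c_1}\Bigr),$$
and likewise for $\gamma'$. Therefore
$$d_c\ge\Delta^{(1)}+(1-\theta^-)w_1+(1-\theta^-)a_{l-1}(\gamma')\ge\Delta^{(1)}+(1-\theta^-)w_1 .$$
By (G2), $\Delta_m=\Delta^{(1)}+\frac m{2c}(1+w_1)$. Since $(1-\theta^-)w_1=\frac12(1+\frac mc-\frac1c)w_1$, we get $d_c-\Delta_m\ge\frac12[w_1(1-\frac1c)-\frac mc]$. Now insert $\frac mc=x+\frac ec$ and subtract $e(1+w)=\frac e2(1-\frac1c)(1+w_1)$: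
$$d_c-\Delta_m-e(1+w)\ge\tfrac12\bigl[w_1(1-e)(1-\tfrac1c)-x-e\bigr]\ge\tfrac12\Bigl[\frac{(1-e)^2}{1+e}-\frac{1+7e}3\Bigr],$$
by (31) and $x=\frac{1+4e}3$. The bracket decreases in $e$, and at $e=\frac18$ it is $\frac{49}{72}-\frac58>0.680-0.625>0$. So (29) holds.

**Step 10: (P2), $m=c_1=2l+1$.** Then $c_1\ge3$, and $\omega_c(c_1)=c_1<g,g'$, so both are upper; use (23). If $a_l(\gamma)=1$, replacing $g$ by the lower position gives $d_c\ge\Delta_m+\frac12$. If $a_l(\gamma)=a_l(\gamma')=0$, the value at $g'$ is $\varphi+\theta'$, and replacing $g'$ by the lower position, of value $\varphi$, gives $d_c\ge\Delta_m+\theta'>\Delta_m+\frac14$. Both imply (29).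

Let $a_l(\gamma)=0$ and $a_l(\gamma')=1$. Then $\gamma<\gamma'$, so $w_1<0$, $w=\frac{c_1}cw_1<0$, and by (30) we may assume $|w|<\frac e{1+e}$. At the count $2l$, with $\gamma$ lower and $\gamma'$ upper, (22) gives $d_c\ge\Delta^{(1)}+\frac lc(1-|w_1|)$. By (2), $\Delta_m=A_{c_1}(l,\gamma)-A_{c_1}(l,\gamma')-c_1w$, while $\Delta^{(1)}=A_{c_1}(l,\gamma)-A_{c_1}(l,\gamma')-lw_1$. Hence
$$\Delta^{(1)}=\Delta_m-|w_1|\Bigl(\frac{c_1^2}c-l\Bigr)=\Delta_m-|w_1|\frac{c_1+1}{2c},$$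
because $2c_1^2-(c_1-1)(2c_1+1)=c_1+1$. So
$$d_c-\Delta_m\ge\frac{c_1-1}{2c}-|w_1|\frac{(c_1-1)+(c_1+1)}{2c}=\frac{c_1-1}{2c}-|w| .$$
Here $k=4c_1+1$, $N=8c_1+7$, so $e=c_1-\frac{(2c_1+1)(4c_1+1)}{8c_1+7}=\frac{c_1-1}{8c_1+7}$. Finally
$$e(1-|w|)+|w|=e+|w|(1-e)\le\frac{2e}{1+e}=\frac{2(c_1-1)}{9c_1+6}\le\frac{c_1-1}{4c_1+2}=\frac{c_1-1}{2c},$$
since $8c_1+4\le9c_1+6$. This is (29), and Lemma 12 is proved. $\square$

## 14. The central row, and bases near $2^n$

The central row $k=\frac{N-1}2$ of $N=4c+3$ splits again into central rows, so it can be followed down to the last even prefix.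

**Lemma 13.** Let $N_0=c\ge2$ be even, $N_l=2N_{l-1}+1$, $N=N_t=2^t(c+1)-1$, $t\ge2$. Let $M,\mu$ be the maximum and the minimum of $z(h)=A_c(\frac c2,h)-\frac h2=D_c(\frac c2,h)$. At $k=\frac{N-1}2$ the range is at most $(M-\mu)+\frac t2-\frac18\le d_c+\frac t2-\frac18$.

*Proof.* For $l\ge1$ put $p_l(h)=A_{N_l}(N_{l-1},h)-\frac h2$ and $q_l(h)=A_{N_l}(N_{l-1}+1,h)-\frac h2=p_l(h)+[h>N_{l-1}]$, as $\omega_{N_l}(N_{l-1})=N_{l-1}$. By (2) with count $c$ and base $c$: $p_1=z$ in the lower half; in the upper half $p_1=\frac c2+A_c(\frac c2,g)-\frac{c+1+g}2=z-\frac12$. So $q_1=z$ and $z+\frac12$. For $l\ge2$ the count $N_{l-1}$ is odd with halves $N_{l-2}+1$ and $N_{l-2}$, and $\frac{N_{l-1}+1}2=N_{l-2}+1$, so (at the residue)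
$$p_l=q_{l-1}\text{ (lower)},\ p_{l-1}\text{ (upper)};\qquad q_l=q_{l-1}\text{ (lower)},\ 1+p_{l-1}\text{ (upper)}.\tag{32}$$
By induction $q_l\le M+\frac l2$, $p_l\le M+\frac{l-1}2$, $q_l\ge\mu$, and $p_l\ge\mu$ except for $h\ge N_l-c$, where $p_l\ge\mu-\frac12$. (For $l=1$ the upper half begins at $c+1=N_1-c$; for $l\ge2$ a residue $g\ge N_{l-1}-c$ in the upper half is the position $N_{l-1}+1+g\ge N_l-c$.)

Now $D_N(\frac{N-1}2,h)=p_t(h)+\frac h{2N}$. In the lower half this is at most $M+\frac{t-1}2+\frac14$, since $h<\frac N2$; in the upper half at most $M+\frac{t-2}2+\frac12$. It is at least $\mu$, or, for $h\ge N-c$, at least $\mu-\frac12+\frac{N-c}{2N}=\mu-\frac c{2N}\ge\mu-\frac18$, as $N\ge4c+3$. The range is at most $M-\mu+\frac{t-1}2+\frac14+\frac18$, as claimed. $\square$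

**Lemma 14 (the central row of $2^n-1$).** For $n\ge2$,
$$d_{2^n-1}\ge\frac{n-1}2+\frac{\lfloor2^n/3\rfloor}{2(2^n-1)}\ge\frac n2-\frac13-\frac1{6(2^n-1)},\tag{33}$$
and $d_{2^n-1}\ge\frac n2-\frac13$ if $n$ is even. The range of row $k=2^{n-1}-1$ of $2^n-1$ is at most $\frac n2-\frac13$.

*Proof.* Let $N_l=2^l-1$ for $l\ge0$ and define $p_l,q_l$ for $l\ge1$ as before. Now $q_1=(0,\frac12)$, $p_1=(0,-\frac12)$ for $h=0,1$, and (32) holds for $l\ge2$. By induction $q_l\le\frac l2$, $p_l\le\frac{l-1}2$, $q_l\ge0$, $p_l(h)\ge0$ for $h<N_l$, and $p_l(N_l)=-\frac12$.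

Let $\eta_0=0$, $\eta_1=1$, $\eta_l=2^{l-1}+\eta_{l-2}$; then $\eta_l=\lfloor2^{l+1}/3\rfloor\le N_l$. We claim $q_l(\eta_l)=\frac l2$ and $p_l(\eta_{l-1})=\frac{l-1}2$. This holds for $l=1$. For $l\ge2$, $\eta_l=2^{l-1}+\eta_{l-2}$ is the upper position of residue $\eta_{l-2}$, so $q_l(\eta_l)=1+p_{l-1}(\eta_{l-2})=1+\frac{l-2}2$; and $\eta_{l-1}\le N_{l-1}$ is lower, so $p_l(\eta_{l-1})=q_{l-1}(\eta_{l-1})=\frac{l-1}2$. Hence $D_{N_n}(\frac{N_n-1}2,\eta_{n-1})=\frac{n-1}2+\frac{\eta_{n-1}}{2N_n}$, which is (33), because $\eta_{n-1}\ge\frac{2^n-2}3=\frac{N_n-1}3$. If $n$ is even, $\eta_{n-1}=\frac{2^n-1}3$ and the value is $\frac n2-\frac13$.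

For the upper bound put $\kappa=\frac1{2N_n}$. For $1\le l\le n$ we claim
$$\max_h(q_l+\kappa h)=\tfrac l2+\kappa\eta_l,\qquad\max_h(p_l+\kappa h)=\tfrac{l-1}2+\kappa\eta_{l-1}.$$
For $l=1$ these are $\max(0,\frac12+\kappa)$ and $\max(0,\kappa-\frac12)=0$. For $l\ge2$ the lower half of $q_l$ gives $\frac{l-1}2+\kappa\eta_{l-1}$ and the upper half $1+\frac{l-2}2+\kappa(2^{l-1}+\eta_{l-2})=\frac l2+\kappa\eta_l$, which is larger. For $p_l$ the halves give $\frac{l-1}2+\kappa\eta_{l-1}$ and $\frac{l-2}2+\kappa\eta_l$, and the first is larger because $\kappa\eta_l\le\kappa N_l\le\frac12$. Also $p_n+\kappa h\ge0$ everywhere: at $h=N_n$ it is $-\frac12+\frac12$. So the range of the central row is $\frac{n-1}2+\kappa\eta_{n-1}\le\frac{n-1}2+\frac16$, as $\eta_{n-1}\le\frac{N_n}3$ ($2^n$ is not divisible by $3$). $\square$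

**Lemma 15.** (c) $d_{2^j-1}\le\frac j2-\frac13$ for $j\ge2$. (d) For $c=2^{n-1}-1$, $n\ge2$: $\psi_{2c}(\frac12)\le\frac{n-1}2$. (e) For $n\ge6$: $d_{2^n-2}\le\frac n2-\frac13-\frac3{64}$. (f) $d_{30}\le\frac{61}{30}$.

*Proof of (c).* For $j=2,3,4$: $\frac23$, $\frac87\le\frac76$, $\frac53$. For $j\ge5$ write $2^j-1=4c+3$ with $c=2^{j-2}-1\ge7$. By induction and Lemma 12 the rows $k\le2c$ have range at most $d_c+1\le\frac{j-2}2-\frac13+1$; the row $k=2c+1$ is Lemma 14. By (8) these rows suffice.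

*Proof of (d).* Row $c$ of $2c$: by (2) the lower values are $A_c(\frac{c+1}2,h)-\frac h2=q_{n-1}(h)\in[0,\frac{n-1}2]$. The upper ones are $\frac{c+1}2+A_c(\frac{c-1}2,g)-\frac{c+g}2=\frac12+p_{n-1}(g)\in[0,\frac{n-1}2]$.

*Proof of (e).* Let $c=2^{n-1}-1=4c'+3$, $c'=2^{n-3}-1\ge7$, $B=\frac{n-1}2-\frac13$. By (c), $d_c\le B$ and $d_{c'}+1\le B$. We must bound the rows $k\le c$ of $2c$ by $B+\frac12-\frac3{64}$. Even $k$: at most $d_c\le B$ by (E2). $k=c$: at most $\frac{n-1}2=B+\frac13$ by (d). Odd $k=2m+1<c$: by (9) and convexity the range is at most $\frac12+\frac12\bigl(\psi_c(\frac mc)+\psi_c(\frac{m+1}c)\bigr)$, with $m+1\le2c'+1$. By Lemma 12 for $c=4c'+3$, $\psi_c(\frac{k'}c)\le B-\frac14,\ B,\ B-\frac3{32},\ B-\frac18$ for $k'\equiv0,1,2,3\pmod4$, $k'\le2c'$. Also $\psi_c\le B$ at $k'=2c'+1$, whose predecessor $2c'$ is $\equiv2\pmod4$ as $c'$ is odd. So two consecutive values average at most $B-\frac3{64}$.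

*Proof of (f).* Even rows of $30$: at most $d_{15}=\frac53$. Row $15$: at most $2$ by (d) with $n=5$. Odd rows $2m+1<15$: at most $\frac12+\frac12\cdot\frac{21+25}{15}=\frac{61}{30}$, as the ranges of rows $0,\dots,7$ of $15$ are $0,14,14,18,14,20,21,25$ over $15$. $\square$

## 15. The bound $d_b\le\frac12\log_2b-\frac13$ away from $2^j-1$

**Proposition 16.** For $b\ge8$ with $b\ne2^j-1$: $d_b\le\frac12\log_2b-\frac13$.

**Step 1: $8\le b\le14$.** Section 5 gives $d_b=\frac98,\ 1,\ \frac65,\ \frac{14}{11},\ \frac43,\ \frac{19}{13},\ \frac32$ against the bounds $1.166,\ 1.251,\ 1.327,\ 1.396,\ 1.459,\ 1.516,\ 1.570$ (truncated).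

**Step 2: the central row $k=2c+1$ of $b=4c+3\ge19$, $b\ne2^j-1$.** We prove the bound for this row, assuming the proposition for smaller bases; it is used in Steps 3 and 4. Write $b=2^t(c_0+1)-1$ with $c_0\ge2$ even and $t\ge2$. If $c_0\ge8$, Lemma 13 and induction for $c_0$ give range at most $d_{c_0}+\frac t2-\frac18<\frac12\log_2(2^tc_0)-\frac13\le\frac12\log_2b-\frac13$. For $c_0=2,4,6$ we have $M-\mu=\psi_{c_0}(\frac12)=\frac12,\frac12,1$, so Lemma 13 gives $\frac t2+0.375$, $\frac t2+0.375$, $\frac t2+0.875$. On the other side $\frac12\log_2b=\frac t2+\frac12\log_2(c_0+1-2^{-t})$, so $\frac12\log_2b-\frac13$ is at least $\frac t2+0.428$ for $c_0=2$ (where $b\ge19$ forces $t\ge3$, and $\frac12\log_22.875>0.7617$), $\frac t2+0.79$ for $c_0=4$ ($\frac12\log_24.75>1.1239$), and $\frac t2+1.04$ for $c_0=6$ ($\frac12\log_26.75>1.377$).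

**Step 3: $16\le b\le30$.** Even $b=2c$ with $8\le c\le14$: $d_b\le d_c+\frac12\le\frac12\log_2(2c)-\frac13$. For $b=30$: $\frac{61}{30}<2.034<2.120$. For $b=4c+1$ use Lemma 10: $d_{17}\le\max(\frac34+\frac78,\frac98+\frac12)=1.625<1.710$; $d_{21}\le\max(\frac45+\frac78,\frac65+\frac12)=1.7<1.862$; $d_{25}\le\max(1+\frac78,\frac43+\frac12)=1.875<1.988$; $d_{29}\le\max(\frac87+\frac78,\frac32+\frac12)<2.019<2.095$. For $b=19,23,27$ ($c=4,5,6$) the rows $k\le2c$ have range at most $d_c+1=1.75<1.790$, $1.8<1.928$, $2<2.044$ by Lemma 12; the central row is Step 2.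

**Step 4: $b\ge32$, by induction.** Let $b=2c$. If $c\ne2^j-1$, (9) and induction give the bound. If $b=2^n-2$, $n\ge6$, Lemma 15(e) gives it, since $\frac12\log_2(2^n-2)=\frac n2+\frac12\log_2(1-2^{1-n})$ and $\frac12\log_2(1-2^{1-n})\ge-0.023>-\frac3{64}$.

Let $b=4c+1$, $c\ge8$. If $c\ne2^j-1$, Lemma 10 and induction for $c$ and $2c$ give at most $\max\bigl(\frac12\log_2c-\frac13+\frac78,\ \frac12\log_2(2c)-\frac13+\frac12\bigr)=\frac12\log_2(4c)-\frac13$. If $c=15$, $b=61$: $d_{61}\le\max(\frac53+\frac78,\frac{61}{30}+\frac12)<2.55<2.632$. If $c=2^{n-2}-1$ with $n\ge7$, $b=2^n-3$: by Lemma 15(c) $d_c+\frac78\le\frac n2-\frac13-\frac18$, by (e) with $n-1\ge6$ $d_{2c}+\frac12\le\frac n2-\frac13-\frac3{64}$, and $\frac12\log_2(1-3\cdot2^{-n})>-0.018>-\frac3{64}$.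

Let $b=4c+3$; then $c\ge8$ and $c\ne2^j-1$. The rows $k\le2c$ have range at most $d_c+1\le\frac12\log_2c-\frac13+1=\frac12\log_2(4c)-\frac13$ by Lemma 12; the central row is Step 2. By (8) this covers all rows. $\square$

## 16. The base $2^n-1$ wins its block

Let $n\ge4$, $N=b_n=2^n-1$ and $\log_2N=n-\delta$, where $\delta=-\log_2(1-2^{-n})\ge2^{-n}/\ln2$ ($\ln$ is the natural logarithm). Then
$$\delta\Bigl(\frac12-\frac1{3n}\Bigr)\ge\frac5{12}\cdot1.44\cdot2^{-n}=0.6\cdot2^{-n}\ge\frac1{6N},$$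
since $N\ge\frac{15}{16}2^n$. So (33) gives
$$d_{b_n}\ge\frac n2-\frac13-\frac1{6N}\ge\Bigl(\frac12-\frac1{3n}\Bigr)n-\delta\Bigl(\frac12-\frac1{3n}\Bigr)=\Bigl(\frac12-\frac1{3n}\Bigr)\log_2b_n .$$
For $b\in B_n$, $b\ne b_n$, the number $b\ge8$ is not of the form $2^j-1$, so Proposition 16 and $\log_2b<n$ give
$$\frac{d_b}{\log_2b}\le\frac12-\frac1{3\log_2b}<\frac12-\frac1{3n}\le\frac{d_{b_n}}{\log_2b_n} .$$
This is the right half of (4), with uniqueness. The bounds (5) are (33) and Lemma 15(c); for even $n$ the two meet at $\frac n2-\frac13$, by Lemma 14. Together with Proposition 9, Theorem 1 is proved, and with it the conjecture. $\blacksquare$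

## 17. All bases at once: proof of Corollary 2

**Lower bound.** For $b\in B_n$, $n\ge4$, $r=n-1$, Theorem 1 gives
$$\frac{d_b}{\log b}\ge\frac{r/3}{\log(9\cdot2^{r-3})}=\frac1{3\log2}\cdot\frac r{r+\lambda},\qquad\lambda=\log_2\tfrac98,\tag{34}$$
with equality only at $b=9\cdot2^{r-3}$, and the right side is strictly increasing in $r$. At $r=3$ it equals $\frac1{\log9}$, attained only at $b=9$. For $b=2,\dots,7$ the values $d_b=\frac12,\frac23,\frac34,\frac45,1,\frac87$ give the ratios $0.721,\ 0.606,\ 0.541,\ 0.497,\ 0.558,\ 0.587$ (truncated), all larger than $\frac1{\log9}=0.455\ldots$.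

**Upper bound.** We need $d_b<\frac12\log_2b$ for $b\ne2$. For $b\ge8$, $b\ne2^j-1$, this is Proposition 16. For $b=2^j-1$, $j\ge2$, Lemma 15(c) gives $d_b\le\frac j2-\frac13<\frac12\log_2(2^j-1)$, because $\frac12\log_2(1-2^{-j})\ge\frac12\log_2\frac34>-\frac13$. For $b=4,5,6$ the ratios above are below $\frac1{2\log2}=0.721\ldots$. For $b=2$, $\frac{d_2}{\log2}=\frac1{2\log2}$.

**Limits.** By (34) the lower limit is at least $\frac1{3\log2}$, and the bases $9\cdot2^{r-3}$, with $d=\frac r3$, attain it. The upper limit is at most $\frac1{2\log2}$ by the upper bound, and the bases $2^n-1$ attain it by (33). $\blacksquare$
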